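\title{The effective log threshold and the nef value of a polarized manifold}

\begin{abstract}
Let $X$ be a smooth complex projective variety of dimension $n$ and $L$ an ample line bundle on $X$. Let $\mu$ be the supremum of the rational numbers $s$ for which $K_X+sL$ is not big, and let $\tau$ be the least real number $s$ for which $K_X+sL$ is nef. We prove the conjecture of Beltrametti, Sommese and Wi\'sniewski that $\mu=\tau$ whenever $\mu>(n+1)/2$. In this case the common value is an integer and $X$ is covered by rational curves of $L$-degree $1$. The bound $(n+1)/2$ is sharp for $n\ge4$. The main tool is a bend-and-break estimate with constant $n+1$, obtained by fixing the values of a moving curve in the affine cone over $X$ rather than in $X$.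
\end{abstract}

\section{Two thresholds on the adjoint ray}\label{sec:intro}

Let $X$ be a smooth projective variety of dimension $n$ over $\mathbb C$ with canonical divisor $K=K_X$, and let $L$ be an ample line bundle on $X$. We write line bundles and divisors additively. A class in $\mathrm{NS}(X)\otimes\mathbb R$ is \emph{nef} if it has nonnegative degree on every curve, \emph{pseudo-effective} if it lies in the closure $\overline{\mathrm{Eff}(X)}$ of the cone spanned by effective divisors, and \emph{big} if it lies in the interior of that cone. The ample classes form the interior of the nef cone (Kleiman's criterion), and the sum of a pseudo-effective class and an ample class is big.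

For $s\gg0$ the class $K+sL$ is ample. As $s$ decreases it leaves the nef cone, and at the same moment or later it leaves the cone of big classes. The two moments are the \emph{nef value} and the \emph{effective log threshold}
\[
\tau=\tau(L)=\min\{s\in\mathbb R: K+sL\text{ is nef}\},\qquad
\mu=\mu(L)=\sup\{s\in\mathbb Q: K+sL\text{ is not big}\}.
\]
For rational $s>\tau$ the class $K+sL$ is ample, hence big, so $\mu\le\tau$. By definition $K+sL$ is big for rational $s>\mu$. In the other direction,
\begin{equation}\label{eq:notpsef}
s<\mu,\ s\in\mathbb Q\quad\Longrightarrow\quad K+sL\ \text{is not pseudo-effective},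
\end{equation}
for otherwise $K+s'L=(K+sL)+(s'-s)L$ would be big for every rational $s'>s$, and then $\mu\le s$.

The case of interest is $\mu>0$, which means that $K$ is not pseudo-effective. Then $L+\frac1\tau K$ and $L+\frac1\mu K$ are the points where the ray from $L$ in the direction of $K$ meets the boundary of the nef cone and of $\overline{\mathrm{Eff}(X)}$. It is known that $\mu\le\tau\le n+1$, and that $\mu=\tau$ holds if and only if $K+\tau L$ is nef but not big, in which case the nef-value morphism defines a fibration structure on $X$; see \cite{DiRocco}. To ask whether $\mu=\tau$ is therefore to ask whether the first adjoint contraction is a fibration or a birational morphism.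

If $\mathrm{NS}(X)\otimes\mathbb R$ has rank one, then $K\equiv-rL$ for some $r$ and $\mu=\tau=r$; for $(\mathbb P^n,\mathcal O(d))$ the value is $(n+1)/d$. The simplest variety on which the two numbers differ is a blow-up.

\begin{example}\label{ex:blowup}
Let $X$ be the blow-up of $\mathbb P^n$ at a point, $n\ge3$, with exceptional divisor $E\cong\mathbb P^{n-1}$, and let $H$ be the pull-back of the hyperplane class, so that $K=-(n+1)H+(n-1)E$. Let $e$ be a line in $E$ and $f$ the strict transform of a line through the point:
\[
H\cdot e=0,\quad E\cdot e=-1,\quad -K\cdot e=n-1;\qquad H\cdot f=1,\quad E\cdot f=1,\quad -K\cdot f=2.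
\]
The classes $H$ and $H-E$ are base point free, span $\mathrm{NS}(X)\otimes\mathbb R$, and are dual to $f$ and $e$. Hence $e$ and $f$ span the closed cone of curves, and $L=aH-bE$ is ample if and only if $a>b\ge1$. A class $xH+yE$ has degree $x$ on a general line and degree $x+y$ on $f$. Both kinds of curves cover $X$, so both degrees are nonnegative on effective divisors; since $E$ and $H-E$ are effective, $\overline{\mathrm{Eff}(X)}$ is the cone $x\ge0$, $x+y\ge0$. For $K+sL$ we have $x=sa-n-1$, $x+y=s(a-b)-2$, and degree $sb-(n-1)$ on $e$. Therefore
\[
\mu=\max\Bigl\{\frac{n+1}a,\frac2{a-b}\Bigr\},\qquad \tau=\max\Bigl\{\frac{n-1}b,\frac2{a-b}\Bigr\}.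
\]
Ampleness forces $a\ge2$, so $\mu\le\frac{n+1}2$ for every polarization of this variety. Equality holds for $L=2H-E$, where $\tau=n-1$. For $n\ge4$ this gives $\mu=\frac{n+1}2<\tau$.
\end{example}

In the example the gap between $\mu$ and $\tau$ is caused by the curves $e$, which have a large ratio $-K\cdot e/L\cdot e$ but are confined to a divisor, and the presence of these curves keeps $\mu$ from exceeding $\frac{n+1}2$. One is led to guess that this always happens. The following conjecture of Beltrametti, Sommese and Wi\'sniewski is stated as open in \cite{DiRocco}:
\begin{quote}
\emph{If $X$ is nonsingular and $\mu(L)>(n+1)/2$, then $\mu(L)=\tau(L)$.}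
\end{quote}
We prove it. A \emph{rational curve} is an integral projective curve with normalization $\mathbb P^1$; it may be singular.

\begin{theorem}\label{thm:main}
Let $X$ be a smooth complex projective variety of dimension $n$ and $L$ an ample line bundle on $X$ with $\mu(L)>\frac{n+1}2$. Then $\mu(L)=\tau(L)$. Moreover this number is an integer, and $X$ is covered by rational curves of $L$-degree $1$.
\end{theorem}

Example~\ref{ex:blowup} shows that the strict inequality cannot be relaxed for $n\ge4$. The additional statements also fail at the boundary: $(\mathbb P^n,\mathcal O(2))$ has $\mu=\tau=\frac{n+1}2$, which is not an integer for even $n$, and carries no curve of degree $1$. We do not study the boundary case $\mu=\frac{n+1}2$ further.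

For a morphism $h:B\to X$ from a smooth projective curve and a divisor $D$ on $X$ we write $D\cdot h=\deg h^*D$. The main tool is the following estimate.

\begin{theorem}\label{thm:bb}
Let $X$ be a smooth complex projective variety of dimension $n$, $H$ an ample divisor on $X$, and $h:B\to X$ a nonconstant morphism from a smooth projective curve with $-K_X\cdot h>0$. Then through every point of $h(B)$ there is a rational curve $R$ with
\[
H\cdot R\le(n+1)\,\frac{H\cdot h}{-K_X\cdot h}.
\]
\end{theorem}

Both sides are linear in $H$, so the theorem holds for ample $\mathbb Q$-divisors. The constant cannot be lowered: for a line in $\mathbb P^n$ and $H=\mathcal O(1)$ the right side equals $1$.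

\subsection*{The argument, seen on the blow-up}
Call a rational curve of $L$-degree $1$ an \emph{$L$-line}. Suppose $\frac{n+1}2<\mu<\tau$. Then $\tau$ is an integer and $A=K+\tau L$ is a nef and big divisor, a multiple of which defines a morphism $\varphi$. An $L$-line $C$ has $-K\cdot C=\tau-A\cdot C$. We prove three statements.
\begin{itemize}
\item[(i)] A fiber of $\varphi$ contains a subvariety $F$ of dimension at least $\tau$.
\item[(ii)] If a family of $L$-lines of $A$-degree $\alpha$ covers $X$, then its members that meet $F$ sweep out a set of dimension at least $\dim F+(\tau-\alpha)-1$. As this is at most $n$, we get $\alpha\ge2\tau-n-1$.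
\item[(iii)] There is a family of $L$-lines of $A$-degree $\alpha<2\tau-n-1$ that covers $X$.
\end{itemize}
Statements (ii) and (iii) contradict each other.

Take $L=2H-E$ in Example~\ref{ex:blowup}, with $n\ge4$. Here $A=K+(n-1)L=(n-3)H$ and $\varphi$ is the blow-down. A curve of class $ie+jf$ has $L$-degree $i+j$, so the $L$-lines have class $e$ or $f$. The lines $e$ through a point of $E$ fill $F=E$, of dimension $n-1=\tau$: this is (i), with equality. The curves $f$ cover $X$, have $\alpha=n-3$ and $\tau-\alpha=2$, and those meeting $E$ sweep out $X$, of dimension $(n-1)+2-1$: this is (ii), with equality. Finally $2\tau-n-1=n-3=\alpha$, so (iii) fails by the smallest possible amount.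

The example also shows where the difficulty lies. One might hope that covering $L$-lines have anticanonical degree at least $\mu$, which with (i) and (ii) would give $\tau+\mu\le n+1$ at once. But $-K\cdot f=2$, while $\mu=\frac{n+1}2$: the number $\mu$ is computed by the general lines of $\mathbb P^n$, which have $L$-degree $2$ and break into $e+f$, and the breaking distributes the anticanonical degree unevenly. What does survive breaking is an upper bound for the degree against a nef divisor. So we apply Theorem~\ref{thm:bb} to a small ample perturbation of $A$, and reduce the $L$-degree afterwards.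

Sections~\ref{sec:facts}--\ref{sec:bb} prove Theorem~\ref{thm:bb}. Sections~\ref{sec:general} and \ref{sec:lines} supply rational curves through a general point and the dimension count behind (i) and (ii), and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}.

\section{Morphisms from curves and their limits}\label{sec:facts}

In this section and the next, $X$ is a smooth projective variety of dimension $n$ over an algebraically closed field $k$ of any characteristic. We recall three standard facts.

\emph{Spaces of morphisms.} For a smooth projective curve $B$ of genus $g$, the morphisms $B\to X$ are parametrized by a scheme $\mathrm{Hom}(B,X)$. For $H$ ample, those with $H\cdot h\le d$ form an open and closed subscheme that is quasi-projective; the same holds in families over a Noetherian base. Every irreducible component through $[h]$ has dimension at least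
\begin{equation}\label{eq:homdim}
\chi(B,h^*T_X)=-K_X\cdot h+n(1-g).
\end{equation}

\emph{Fiber dimension.} If $Y\to Y'$ is a morphism from an irreducible variety, every component of every nonempty fiber has dimension at least $\dim Y-\dim\overline{\mathrm{im}}$. If a closed subset of $Y$ is locally defined by $j$ equations, each of its components has dimension at least $\dim Y-j$.

\emph{Resolution on surfaces.} A rational map from a smooth surface $\mathcal S$ to $X$ is regular outside a finite set. It becomes a morphism $f:W\to X$ after a sequence $\varepsilon:W\to\mathcal S$ of blow-ups of points lying over that set. The fibers of $\varepsilon$ are connected, the exceptional curves are copies of $\mathbb P^1$, and $\varepsilon_*\mathcal O_W=\mathcal O_{\mathcal S}$.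

The image of a nonconstant morphism $\mathbb P^1\to X$ is a rational curve by L\"uroth's theorem, and its degree against an ample divisor is at most that of the morphism. A degeneration produces a connected curve of which many components may be contracted; the next lemma picks out a useful one.

\begin{lemma}\label{lem:connected}
Let $Z$ be a connected projective curve, $f:Z\to X$ a nonconstant morphism and $c\in f(Z)$. Then some irreducible component of $Z$ is not contracted by $f$ and has $c$ in its image.
\end{lemma}

\begin{proof}
Let $Z'\ne\emptyset$ be the union of the components whose image contains $c$, and $Z''$ the union of the others. If all components of $Z'$ are contracted, then $f(Z')=\{c\}$ while $c\notin f(Z'')$, so $Z'\cap Z''=\emptyset$. By connectedness $Z''=\emptyset$, and $f$ is constant.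
\end{proof}

\begin{lemma}\label{lem:closed}
Let $H$ be ample on $X$ and $d\ge0$ an integer. The union of all rational curves of $H$-degree at most $d$ is closed in $X$.
\end{lemma}

\begin{proof}
This expresses that such curves form a bounded family and that limits of rational curves are cycles with rational components \cite[II.2]{Kollar}; here is the argument. The union is the image of the evaluation map $\mathrm{ev}$ on the quasi-projective scheme of pairs $(\psi,z)$ with $\psi:\mathbb P^1\to X$, $1\le H\cdot\psi\le d$, and $z\in\mathbb P^1$. Let $y$ be in its closure, and let $Q$ be a reduced irreducible component with $y\in\overline{\mathrm{ev}(Q)}$ and, to avoid a trivial case, $y\notin\mathrm{ev}(Q)$. Let $\bar Q$ be a projective closure of $Q$. The closure of the graph of $\mathrm{ev}$ in $\bar Q\times X$ has closed image in $X$, so it has a point over $y$. Join this point to a point of the graph by an irreducible curve, normalize, and remove finitely many points. We obtain a smooth curve $T$, a point $t_0\in T$, and a family $(\psi_t,z_t)$ over $T\setminus t_0$ such that $t\mapsto\psi_t(z_t)$ extends to $T$ with value $y$ at $t_0$. Resolve the rational map $\mathbb P^1\times T\dashrightarrow X$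 to $f:W\to X$. The fiber of $W\to T$ over $t_0$ is a connected curve with components $\mathbb P^1$, and its total $f^*H$-degree, with multiplicities, equals $H\cdot\psi_t\in[1,d]$. The closure of the section $\{(z_t,t)\}$ meets this fiber in a point that $f$ sends to $y$. Lemma~\ref{lem:connected} gives a rational curve through $y$ of degree at most $d$.
\end{proof}

\section{Breaking a curve at many points at once}\label{sec:break}

To find a rational curve of small degree, we break $l$ rational curves off a curve of degree $a$ simultaneously; one of them then has degree at most $a/l$. The constant in Theorem~\ref{thm:bb} is the number of parameters spent on each piece. Fixing the image in $X$ of a point of $B$ costs $n$ parameters, but it does not guarantee a piece at each fixed point. For instance, the maps $[z_0:z_1]\mapsto[tz_0v+z_1w]$ onto the line through $[v],[w]\in\mathbb P^n$ fix the images of two points, and a curve of degree $1$ cannot shed two pieces. The reason is visible in the formula: the homogeneous coordinates at $[1:0]$ equal $tv$ and escape to infinity, and after rescaling, the family $z_0v+t^{-1}z_1w$ acquires a base point at $[0:1]$ only. The remedy is to fix the homogeneous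 coordinates themselves. This costs $n+1$ parameters per point, and it works at every point.

\begin{example}\label{ex:Pn}
Let $n\ge2$ and let $h:\mathbb P^1\to\mathbb P^n$ be given by a tuple $G_h$ of $n+1$ binary forms of degree $a$ without common zero. Choose distinct points $b_1,\dots,b_a\in\mathbb P^1$, a form $\theta$ of degree $a$ with simple zeros at the $b_i$, and a vector $v$ with $[v]\notin h(\mathbb P^1)$. The tuples $G_t=G_h+t\theta v$ have no common zero, since $G_t(z)=0$ would give $h(z)=[v]$, and $G_t(b_i)=G_h(b_i)$ for all $t$. Put $u=1/t$ and rescale:
\[
G'=uG_h+\theta v .
\]
At $u=0$ the tuple $\theta v$ defines the constant map $[v]$ and vanishes at \emph{every} $b_i$. Near $(b_i,0)$ the functions $u$ and $\theta$ are coordinates on the surface $\mathbb P^1\times\mathbb A^1_u$. Blow up this point. In the chart $\theta=uw$ the map is $[G_h+wv]$, in the chart $u=\theta w'$ it is $[w'G_h+v]$, so it is regular and sends the exceptional curve isomorphically to the line through $h(b_i)$ and $[v]$. The curve has broken into $a$ lines, one through each $h(b_i)$. For $a=n=2$, a conic degenerates to the two lines joining $[v]$ to $h(b_1)$ and $h(b_2)$.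
\end{example}

The mechanism is general. If tuples of sections move in an affine space, the family must have a pole; rescaling at the pole multiplies the fixed values by a power of $u$, so all marked points become base points.

\begin{proposition}\label{prop:break}
Let $X\subset\mathbb P^r$ be smooth projective of dimension $n$ over an algebraically closed field $k$. Let $B$ be a smooth projective curve of genus $g$, $h:B\to X$ a nonconstant morphism, $a=\deg h^*\mathcal O(1)$, and $N=-K_X\cdot h+n(1-g)$. Let $b_1,\dots,b_l\in B$, $l\ge1$, be distinct points, and assume
\[
N-g-(n+1)\,l\ge0 .
\]
Then there are rational curves $R_1,\dots,R_l\subset X$ with $h(b_i)\in R_i$ and $\sum_{i=1}^l\deg R_i\le a$.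
\end{proposition}

In Example~\ref{ex:Pn} we have $N=(n+1)a+n$ and $g=0$, so the hypothesis holds exactly for $l\le a$; for $l>a$ the conclusion is impossible.

\begin{proof}
\emph{Step 1: a family of tuples in one affine space.} Deformations $\psi$ of $h$ are given by sections of the varying line bundles $\psi^*\mathcal O(1)$. To compare them we fix the line bundle, at the cost of $g$ parameters. Put $M=h^*\mathcal O(1)$ and let $\mathbb A$ be the affine space $H^0(B,M)^{\oplus(r+1)}$. Take an irreducible component of $\mathrm{Hom}(B,X)$ through $[h]$; it has dimension at least $N$ by \eqref{eq:homdim}, and it maps to $\mathrm{Pic}^a(B)$ by $\psi\mapsto\psi^*\mathcal O(1)$. Let $P$ be an irreducible component through $[h]$ of the fiber over $[M]$, with reduced structure. As $\dim\mathrm{Pic}^a(B)=g$, we have $\dim P\ge N-g$.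

Pull $\mathcal O(1)$ back to $P\times B$ by the universal morphism. The result restricts to $M$ on each $\{\psi\}\times B$, so by the seesaw principle it is $\mathrm{pr}_B^*M\otimes\mathrm{pr}_P^*M'$ for a line bundle $M'$ on the variety $P$. Shrink $P$ to an affine neighborhood of $[h]$ on which $M'$ is trivial. The pull-backs of the homogeneous coordinates then lie in $H^0(P\times B,\mathrm{pr}_B^*M)=\mathcal O(P)\otimes H^0(B,M)$, so they define a morphism $\sigma:P\to\mathbb A$ such that $\sigma(\psi)$ is a tuple without common zeros that defines $\psi$. The morphism
\[
\mathbb G_m\times P\to\mathbb A,\qquad(\lambda,\psi)\mapsto\lambda\sigma(\psi),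
\]
is injective: the tuple determines $\psi$, and then $\lambda$, since $\sigma(\psi)\ne0$. Put $G_h=\sigma([h])$.

\emph{Step 2: fixing values in the affine cone.} Trivialize $M$ at each $b_i$. Evaluation of $\lambda\sigma(\psi)$ at $b_1,\dots,b_l$ is a morphism $\mathbb G_m\times P\to\widehat X^{\,l}$, where $\widehat X\subset\mathbb A^{r+1}$ is the affine cone over $X$, of dimension $n+1$. The source is irreducible of dimension at least $N-g+1$, so every component of the fiber through $(1,[h])$ has dimension at least $N-g+1-(n+1)l\ge1$. Choose an irreducible curve through $(1,[h])$ in this fiber. By injectivity its image in $\mathbb A$ is one-dimensional; let $T_1\subset\mathbb A$ be the closure, an irreducible curve. All but finitely many $G\in T_1$ lie in the image and have no common zeros. Every $G\in T_1$ satisfies the closed conditions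
\[
G(b_i)=G_h(b_i)\ne0\ \ (1\le i\le l),\qquad \Phi(G)=0\ \text{ for all homogeneous }\Phi\in I(X).
\]

\emph{Step 3: degeneration at a pole.} Let $\bar T$ be the smooth projective curve with function field $k(T_1)$. Some linear coordinate of $\mathbb A$ is nonconstant on $T_1$, so it has a pole at a point $t_0\in\bar T$. Choose an open neighborhood $T$ of $t_0$ and a function $u\in\mathcal O(T)$ with a simple zero at $t_0$ and no other zero, such that for $t\in T\setminus t_0$ the tuple $G_t\in T_1$ is defined and has no common zeros. Let $\rho\ge1$ be the largest pole order at $t_0$ of the coordinates. Then $G'=u^\rho G$ is regular on $T$, the tuple $G_0=G'|_{t_0}$ is nonzero, and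
\begin{equation}\label{eq:vanish}
G'(b_i,t)=u(t)^\rho\,G_h(b_i)\quad\text{for all } i,\qquad\text{so}\qquad G_0(b_i)=0 .
\end{equation}
View $G'$ as a tuple of sections of $\mathrm{pr}_B^*M$ on the smooth surface $\mathcal S=B\times T$. Its common zeros are the points $(z,t_0)$ with $G_0(z)=0$. They are finite in number because $G_0\ne0$, and they include all $q_i=(b_i,t_0)$. The equations $\Phi(G')=0$ hold for $t\neq t_0$, hence everywhere, so $G'$ defines a rational map $\mathcal S\dashrightarrow X$ that is regular outside this finite set. Resolve it by $\varepsilon:W\to\mathcal S$, $f:W\to X$.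

The morphism $W\to T$ is proper and flat. For $t\ne t_0$ the fiber is $B$ and $f^*\mathcal O(1)$ restricts to $M$, of degree $a$. The fiber over $t_0$ is $B_0+\sum_j\nu_jC_j$, where $B_0$ is the strict transform of $B\times t_0$, the $C_j\cong\mathbb P^1$ are the exceptional curves, and all $\nu_j\ge1$ because all centers lie over $t_0$. The degree is the same on all fibers and is nonnegative on $B_0$, so
\begin{equation}\label{eq:budget}
\sum_j\nu_j\deg\bigl(f^*\mathcal O(1)|_{C_j}\bigr)\le a .
\end{equation}

\emph{Step 4: a rational curve through each $h(b_i)$.} It remains to see that part of the degree concentrates over each $q_i$. Let $Z_i=\varepsilon^{-1}(q_i)$; these sets are connected and pairwise disjoint.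

The rational map does not extend to a morphism near $q_i$. Suppose it does. After shrinking, the extension maps a neighborhood $V$ of $q_i$ into a chart $\{x_j\ne0\}$ of $\mathbb P^r$, and $q_i$ is the only common zero of $G'$ in $V$. On $V\setminus q_i$ the map is given by $G'$, so the component $G'_j$ has no zero there, while $G'_j(q_i)=0$. But a section of a line bundle on a surface has no isolated zero.

Hence $q_i$ is blown up, and $Z_i$ is a connected union of curves $C_j$. Further, $f|_{Z_i}$ is not constant. Otherwise let $X^\circ\subset X$ be an affine open set containing the point $f(Z_i)$. Since $\varepsilon$ is proper, $f^{-1}(X^\circ)\supset\varepsilon^{-1}(V)$ for a neighborhood $V$ of $q_i$, and since $\varepsilon_*\mathcal O_W=\mathcal O_{\mathcal S}$, the pull-backs of the functions on $X^\circ$ come from $V$. So $f$ descends to a morphism $V\to X^\circ$, which we have just excluded.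

By \eqref{eq:vanish}, $f$ sends the strict transform of $\{b_i\}\times T$ to the point $h(b_i)$. This strict transform has closed image in $\mathcal S$, so it meets $Z_i$, and $h(b_i)\in f(Z_i)$. Lemma~\ref{lem:connected} gives a curve $C_{j(i)}\subset Z_i$, not contracted by $f$, with $h(b_i)\in R_i:=f(C_{j(i)})$. The indices $j(i)$ are distinct and $\deg R_i\le\deg f^*\mathcal O(1)|_{C_{j(i)}}$, so \eqref{eq:budget} gives $\sum_i\deg R_i\le a$.
\end{proof}

\section{The estimate with constant $n+1$}\label{sec:bb}

Proposition~\ref{prop:break} gives a curve of degree at most $a/l$ with $l$ about $(N-g)/(n+1)$. This would be the bound of Theorem~\ref{thm:bb} if the genus terms in $N-g$ were negligible. Replacing $h$ by its composite with a cover $B'\to B$ of degree $m$ multiplies $a$ and $-K_X\cdot h$ by $m$, but in characteristic $0$ Riemann--Hurwitz gives $g(B')-1\ge m(g-1)$, so for $g\ge2$ nothing is gained. In characteristic $p$ the Frobenius morphism raises the degree and keeps the genus.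

\begin{proposition}\label{prop:charp}
The statement of Theorem~\ref{thm:bb} holds over every algebraically closed field $k$ of characteristic $p>0$.
\end{proposition}

\begin{proof}
Put $\kappa=-K_X\cdot h$ and $a=H\cdot h$, and let $qH$ be very ample. Let $\beta$ be the smallest integer with $\beta>(n+1)a/\kappa$, so that $\beta-1\le(n+1)a/\kappa$. Let $\Sigma\subset B$ be the set of points $b$ such that every rational curve through $h(b)$ has $H$-degree at least $\beta$. We must show $\Sigma=\emptyset$.

Suppose first that $\Sigma$ is infinite. Let $B_m\to B$ be the $m$-fold $k$-linear Frobenius: $B_m$ is the scheme $B$ with its $k$-structure twisted so that raising functions to the power $p^m$ is $k$-linear. This morphism is bijective of degree $p^m$, and $B_m$ has the same genus $g$ as $B$. The composite $h_m:B_m\to X$ has $qH\cdot h_m=qp^ma$ and $-K_X\cdot h_m=p^m\kappa$. Put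
\[
l_m=\Bigl\lfloor\frac{p^m\kappa+n(1-g)-g}{n+1}\Bigr\rfloor,
\]
which is positive for $m\gg0$ because $\kappa>0$, and choose $l_m$ distinct points of $B_m$ over $\Sigma$. Proposition~\ref{prop:break}, for the embedding by $qH$ and the map $h_m$, gives $l_m$ rational curves, each of degree at least $q\beta$, with total degree at most $qp^ma$. Thus $l_m\beta\le p^ma$. Dividing by $p^m$ and letting $m\to\infty$ yields $\kappa\beta/(n+1)\le a$, against the choice of $\beta$.

So $\Sigma$ is finite. The union of the rational curves of $H$-degree at most $\beta-1$ contains $h(B\setminus\Sigma)$, which is dense in $h(B)$, and it is closed by Lemma~\ref{lem:closed}. Hence it contains $h(B)$.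
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bb}]
Let $x=h(b)$ and $d=\lfloor(n+1)(H\cdot h)/(-K_X\cdot h)\rfloor$. The data $(X,H,B,h,b)$ are defined over a finitely generated subring $\Lambda_0\subset\mathbb C$, and after inverting an element we may assume that they spread out to families over $\mathrm{Spec}\,\Lambda_0$ whose fibers $X_s$, $B_s$ are smooth, projective and geometrically irreducible, with $H$ relatively ample. The degrees $H_s\cdot h_s$ and $K_{X_s}\cdot h_s$ do not depend on $s$; in particular $h_s$ is nonconstant and $d$ is the same for all fibers.

The morphisms $\psi:\mathbb P^1\to X_s$ with $\psi(0)=x_s$ and $1\le H_s\cdot\psi\le d$ form a scheme of finite type over $\Lambda_0$. By Chevalley's theorem its image in $\mathrm{Spec}\,\Lambda_0$ is constructible. A closed point $s$ has a finite residue field, and Proposition~\ref{prop:charp} over its algebraic closure gives a rational curve through $x_s$ of degree at most $d$, whose normalization is such a $\psi$. So the image contains all closed points. Its complement is constructible and contains no closed point; since every nonempty locally closed subset of $\mathrm{Spec}\,\Lambda_0$ contains a closed point, the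 complement is empty. In particular the generic point lies in the image, so a morphism $\psi$ exists over the algebraic closure of $\mathrm{Frac}\,\Lambda_0$ in $\mathbb C$, hence over $\mathbb C$. Its image is a rational curve through $x$ of $H$-degree at most $d$.
\end{proof}

\section{Rational curves through a general point}\label{sec:general}

From now on we work over $\mathbb C$ with a pair $(X,L)$ as in Section~\ref{sec:intro}, and, until the final proof, $n\ge2$. To use Theorem~\ref{thm:bb} we must turn the hypothesis on $\mu$, which concerns divisors, into curves through a general point. This is done by the theorem of Boucksom, Demailly, P\u aun and Peternell \cite{BDPP}: \emph{if a divisor class $D$ on $X$ is not pseudo-effective, there are a birational morphism $\varpi:\tilde X\to X$ with $\tilde X$ smooth projective and very ample divisors $A_1,\dots,A_{n-1}$ on $\tilde X$ such that $\varpi^*D\cdot A_1\cdots A_{n-1}<0$.}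

\begin{lemma}\label{lem:moving}
Let $0<s<\mu$ be rational. There is a dense open subset $X_s\subset X$ such that for every $x\in X_s$ there is a nonconstant morphism $h:B\to X$ from a smooth projective curve with $x\in h(B)$ and $(K+sL)\cdot h<0$. In particular $-K\cdot h>s\,L\cdot h>0$.
\end{lemma}

\begin{proof}
By \eqref{eq:notpsef}, the theorem applies to $D=K+sL$. By Bertini's theorem the tuples $(D_i)\in\prod_i|A_i|$ for which $\bigcap D_i$ is a smooth irreducible curve contain a dense open set $\Omega$. The incidence variety $I=\{((D_i),\tilde x):\tilde x\in\bigcap D_i\}$ is irreducible: since the $A_i$ are base point free, it is a bundle over $\tilde X$ whose fibers are products of projective spaces. The preimage of $\Omega$ in $I$ is open and nonempty, hence dense, so its image in $\tilde X$ is dense and constructible. The same then holds for its image in $X$, which therefore contains a dense open set $X_s$. For $x\in X_s$ take $B=\bigcap D_i$ with $(D_i)\in\Omega$ and $x\in\varpi(B)$, and $h=\varpi|_B$. Then $(K+sL)\cdot h<0$, so $h$ is not constant.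
\end{proof}

\begin{corollary}\label{cor:general}
Let $0<s<\mu$ be rational and $x\in X_s$.
\begin{itemize}
\item[(a)] There is a rational curve $R\ni x$ with $L\cdot R<(n+1)/s$.
\item[(b)] For every rational $t>\tau$ there is a rational curve $R'\ni x$ with $(K+tL)\cdot R'<(n+1)(t-s)/s$.
\end{itemize}
\end{corollary}

\begin{proof}
Let $h$ be as in Lemma~\ref{lem:moving}. For (a) apply Theorem~\ref{thm:bb} to $L$ and use $L\cdot h<\frac1s(-K\cdot h)$. For (b) apply it to the ample $\mathbb Q$-divisor $K+tL$ and use $t>s$ and
\[
(K+tL)\cdot h=(K+sL)\cdot h+(t-s)\,L\cdot h<(t-s)\,L\cdot h<\frac{t-s}s\,(-K\cdot h).\qedhere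
\]
\end{proof}

If $\mu>0$ and $s$ is so close to $\mu$ that no integer lies strictly between $(n+1)/\mu$ and $(n+1)/s$, part (a) says that a general point lies on a rational curve of $L$-degree at most $(n+1)/\mu$. This is how the threshold in Theorem~\ref{thm:main} meets the constant in Theorem~\ref{thm:bb}: the degree is forced to be $1$ when $\mu>\frac{n+1}2$, whereas a constant $c>n+1$ would force this only for $\mu>c/2$.

\section{Families of lines and the loci they sweep out}\label{sec:lines}

An $L$-line cannot break, and this makes its deformations easy to control. We recall the framework from \cite[II.2]{Kollar}. The rational curves on $X$ are parametrized by a normal scheme $\mathrm{RatCurves}^{\mathrm n}(X)$, where the superscript stands for normalization. A \emph{family of $L$-lines} is an irreducible component $\mathcal V$ of this scheme whose curves have $L$-degree $1$.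
\begin{itemize}
\item[(L1)] There are finitely many families of $L$-lines, and every $L$-line belongs to one. Each family is proper, because a limit cycle with rational components and $L$-degree $1$ is again an integral rational curve.
\item[(L2)] There is a $\mathbb P^1$-bundle $\pi:U\to\mathcal V$ with a morphism $\mathrm{ev}:U\to X$ whose restriction to each fiber of $\pi$ is the normalization of the corresponding curve. Only finitely many points of $\mathcal V$ correspond to a given curve.
\item[(L3)] For a curve $C$ of $\mathcal V$ we have $\dim\mathcal V\ge-K\cdot C+n-3$; this is \eqref{eq:homdim} for $g=0$, less the dimension of $\mathrm{Aut}(\mathbb P^1)$.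
\end{itemize}
Thus $U$ is a complete irreducible variety, $\mathrm{ev}(U)$ is closed, $\mathrm{ev}$ is finite on each fiber of $\pi$, the number $D\cdot C$ is the same for all curves $C$ of $\mathcal V$, and
\begin{equation}\label{eq:dimU}
\dim U\ge-K\cdot C+n-2 .
\end{equation}

We want a lower bound for the dimension of the set swept out by the curves of $\mathcal V$ that meet a closed set $Y$. Counting the curves is a matter of fiber dimension. The difficulty is that infinitely many of them might pass through a general point of that set, so that the count overestimates its dimension. The next lemma excludes this when a divisor separates the curves of $\mathcal V$ from the curves in $Y$. For $Y$ a point it says that only finitely many $L$-lines of the family join two given points.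

\begin{lemma}\label{lem:sweep}
Let $\mathcal V,U,\pi,\mathrm{ev}$ be as above, $Y\subset X$ a closed subset, and $D$ a divisor on $X$ such that $D\cdot C\ne0$ for the curves $C$ of $\mathcal V$ and $D\cdot\Gamma=0$ for every curve $\Gamma\subset Y$. Let $G$ be an irreducible component of $\mathrm{ev}^{-1}(Y)$ and $U_G=\pi^{-1}(\pi(G))$. Then $\mathrm{ev}(U_G)$ is an irreducible closed set of dimension $\dim G+1$, and it is a union of curves of $\mathcal V$ that meet $Y$.
\end{lemma}

\begin{proof}
No curve of $\mathcal V$ lies in $Y$, since $D\cdot C\ne0$. So $\mathrm{ev}^{-1}(Y)$ meets each fiber of $\pi$ in a finite set. Hence $\pi(G)$ is closed and irreducible of dimension $\dim G$, the set $U_G$ is closed and irreducible of dimension $\dim G+1$, and $U_G\not\subset\mathrm{ev}^{-1}(Y)$. Every curve parametrized by $\pi(G)$ meets $Y$. It suffices to show that $\mathrm{ev}|_{U_G}$ has finite fibers over $X\setminus Y$, for then it has finite fibers on the dense open set $U_G\setminus\mathrm{ev}^{-1}(Y)$.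

Suppose instead that there is an irreducible complete curve $\Lambda\subset U_G$ with $\mathrm{ev}(\Lambda)=x'\notin Y$. Let $\tilde\Lambda$ be its normalization, $S=U\times_{\mathcal V}\tilde\Lambda\to\tilde\Lambda$ the induced ruled surface with fiber class $\phi$, and $g:S\to X$ the induced morphism. The map $\tilde\Lambda\to U$ defines a section $s_0\subset S$ with $g(s_0)=x'$.

\emph{The section $s_0$ is negative.} As $\mathrm{ev}$ is finite on the fibers of $\pi$, the curve $\Lambda$ is not contained in one, so $\pi(\Lambda)$ is a curve. By (L2) the fibers of $S$ map to infinitely many distinct curves, so $\dim g(S)=2$ and $(g^*L)^2>0$. The Hodge index theorem states that a class orthogonal to a class of positive square has negative square or is numerically trivial. Since $g^*L\cdot s_0=0$ and $s_0\cdot\phi=1$, we get $s_0^2<0$.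

\emph{A second horizontal curve.} The closed set $g^{-1}(Y)$ meets every fiber of $S$, because $\pi(\Lambda)\subset\pi(G)$, and contains no fiber. So it contains an irreducible curve $s_1$ dominating $\tilde\Lambda$, and $s_1\cap s_0=\emptyset$ because $x'\notin Y$. The numerical classes on a ruled surface are spanned by a section and a fiber; write $s_1\equiv ms_0+q\phi$ with $m=s_1\cdot\phi>0$. From $0=s_1\cdot s_0=ms_0^2+q$ we get $q=-ms_0^2>0$. Now $g^*D\cdot s_0=0$ and $g^*D\cdot\phi=D\cdot C$, so
\[
g^*D\cdot s_1=q\,(D\cdot C)\ne0 .
\]
But $g(s_1)$ is a point or a curve in $Y$, so $g^*D\cdot s_1=0$ by the projection formula. This is a contradiction.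
\end{proof}

Without the divisor $D$ the lemma fails: for lines in $\mathbb P^n$, $n\geq2$, and $Y$ a hyperplane, $\dim G+1=\dim U=2n-1>n$.

\section{The adjoint divisor and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

Assume $n\ge2$ and $\mu>\frac{n+1}2$, and put $A=K+\tau L$. We use two standard theorems on a smooth complex projective variety $X$; $\overline{NE}(X)$ is the closed cone of curves.

\emph{Cone theorem.} For $\epsilon>0$ there are finitely many rational curves $\Gamma_1,\dots,\Gamma_m$ with $0<-K\cdot\Gamma_i\le n+1$ such that every $z\in\overline{NE}(X)$ has the form $z'+\sum a_i[\Gamma_i]$ with $a_i\ge0$, $z'\in\overline{NE}(X)$ and $(K+\epsilon L)\cdot z'\ge0$.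

\emph{Base point free theorem.} If $A$ is a nef divisor and $A-K$ is ample, then $|bA|$ is base point free for $b\gg0$.

\begin{lemma}\label{lem:integer}
There is an $L$-line $\Gamma_0$ with $A\cdot\Gamma_0=0$. In particular $\tau=-K\cdot\Gamma_0$ is an integer and $A$ is an integral divisor.
\end{lemma}

\begin{proof}
The class $A$ is nef, and it is not ample, since otherwise $K+sL$ would be nef for some $s<\tau$. By Kleiman's criterion there is $z\in\overline{NE}(X)$, $z\ne0$, with $A\cdot z=0$, and $L\cdot z>0$. Choose $0<\epsilon<\tau$ and write $z=z'+\sum a_i[\Gamma_i]$. Since $(K+\epsilon L)\cdot z=(\epsilon-\tau)L\cdot z<0$, some $a_i$ is positive; let $\Gamma_0$ be the corresponding curve. As $A$ is nef and $A\cdot z=0$, we have $A\cdot\Gamma_0=0$. Therefore $L\cdot\Gamma_0=-K\cdot\Gamma_0/\tau\le(n+1)/\tau<2$, because $\tau\ge\mu>\frac{n+1}2$. So $L\cdot\Gamma_0=1$.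
\end{proof}

\emph{Assume now, for contradiction, that $\mu<\tau$.} Then $A$ is big. Hence $A-\epsilon L$ is still big for small $\epsilon>0$, so $A\equiv\epsilon L+\Delta$ with $\Delta$ an effective $\mathbb R$-divisor. A curve $C$ with $A\cdot C=0$ has $\Delta\cdot C<0$. Consequently
\begin{equation}\label{eq:exc}
\text{every curve of $A$-degree $0$ lies in the proper closed subset }\mathrm{Supp}\,\Delta\subset X .
\end{equation}
This is the only use of $\mu<\tau$. Since $A-K=\tau L$ is ample, some $|bA|$ defines a morphism $\varphi$ from $X$ to a projective space with $\varphi^*\mathcal O(1)=bA$, and $\varphi$ contracts a curve to a point if and only if its $A$-degree is $0$. The role of $\varphi$ is to show that a set swept out by curves of $A$-degree $0$ through one point contains only curves of $A$-degree $0$.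

\begin{proposition}\label{prop:fiber}
There is an irreducible closed subset $F\subset X$ with $\dim F\ge\tau$ that $\varphi$ contracts to a point.
\end{proposition}

\begin{proof}
Let $\mathcal V$ be a family of $L$-lines containing $\Gamma_0$. Its curves have $A$-degree $0$ and $(-K)$-degree $\tau$. By \eqref{eq:dimU}, $\dim U\ge\tau+n-2$, and by \eqref{eq:exc}, $\dim\mathrm{ev}(U)\le n-1$. Let $y\in\Gamma_0$ and let $G$ be a component of $\mathrm{ev}^{-1}(y)$. Then $\dim G\ge(\tau+n-2)-(n-1)=\tau-1$. Lemma~\ref{lem:sweep} with $Y=\{y\}$ and $D=L$ shows that $F=\mathrm{ev}(U_G)$ is irreducible and closed of dimension at least $\tau$. It is a union of curves through $y$ that $\varphi$ contracts, so $\varphi(F)=\varphi(y)$.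
\end{proof}

\begin{proposition}\label{prop:room}
Let $\mathcal V$ be a family of $L$-lines with $\mathrm{ev}(U)=X$, and let $\alpha$ be the $A$-degree of its curves. Let $F\subset X$ be an irreducible closed subset that $\varphi$ contracts to a point. Then $\dim F+(\tau-\alpha)\le n+1$.
\end{proposition}

\begin{proof}
The curves of $\mathcal V$ cover $X$, so $\alpha>0$ by \eqref{eq:exc}; their $(-K)$-degree is $\tau-\alpha$. The set $\mathrm{ev}^{-1}(F)$ is nonempty and is identified with the preimage of the diagonal under $U\times F\to X\times X$. Since $X$ is smooth, the diagonal is locally defined by $n$ equations, so by \eqref{eq:dimU} every component $G$ of $\mathrm{ev}^{-1}(F)$ satisfies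
\[
\dim G\ge\dim U+\dim F-n\ge(\tau-\alpha)-2+\dim F .
\]
Every curve in $F$ has $A$-degree $0$, so Lemma~\ref{lem:sweep} applies with $Y=F$ and $D=A$. It gives $\dim G+1=\dim\mathrm{ev}(U_G)\le n$, that is, $(\tau-\alpha)-1+\dim F\le n$.
\end{proof}

It remains to produce covering $L$-lines of small $A$-degree. Corollary~\ref{cor:general}(b) controls the $A$-degree but not the $L$-degree. To lower the latter we use Mori's bend-and-break in the form of \cite[Prop.~3.2]{Debarre}: \emph{if $f:\mathbb P^1\to X$ is nonconstant and the space of morphisms that agree with $f$ at $0$ and $\infty$ has dimension at least $2$ at $[f]$, then $f_*\mathbb P^1$ is numerically equivalent to a connected nonintegral effective cycle of rational curves passing through $f(0)$ and $f(\infty)$.} Nonintegral means that the cycle is $\sum m_iR_i$ with $\sum m_i\ge2$. Because $A$ is nef, breaking cannot raise the $A$-degree.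

\begin{proposition}\label{prop:small}
There is a family of $L$-lines with $\mathrm{ev}(U)=X$ whose curves have $A$-degree $\alpha<2\tau-n-1$.
\end{proposition}

\begin{proof}
Put $\alpha_0=2\tau-n-1$, an integer by Lemma~\ref{lem:integer}.

\emph{Step 1: small $A$-degree.} Choose a rational $s$ with $\frac{n+1}2<s<\mu$. Since $\frac{n+1}s<2$,
\[
(n+1)\,\frac{\tau-s}s=\frac{n+1}s\,\tau-(n+1)<2\tau-(n+1)=\alpha_0 .
\]
So $(n+1)(t-s)/s<\alpha_0$ for some rational $t>\tau$. By Corollary~\ref{cor:general}(b), every $x\in X_s$ lies on a rational curve $R'$ with $A\cdot R'\le(K+tL)\cdot R'<\alpha_0$, and thus $A\cdot R'\le\alpha_0-1$.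

\emph{Step 2: $L$-degree one.} Fix $x\in X_s$. Among the rational curves through $x$ of $A$-degree at most $\alpha_0-1$ choose $R$ with $\delta=L\cdot R$ minimal, and put $d=-K\cdot R=\tau\delta-A\cdot R$. We claim $d\le n+1$. Suppose $d\ge n+2$, and let $f:\mathbb P^1\to R$ be the normalization, with $f(0)=x\ne f(\infty)$. The morphisms that agree with $f$ at $0$ and $\infty$ form a fiber of the evaluation map $\mathrm{Hom}(\mathbb P^1,X)\to X\times X$, so by \eqref{eq:homdim} their space has dimension at least $d+n-2n\ge2$ at $[f]$. Then $R\equiv\sum m_iR_i$ with $\sum m_i\ge2$ and $x\in R_1$, say. As $L$ is ample, $L\cdot R_1<\delta$; as $A$ is nef, $A\cdot R_1\le A\cdot R\le\alpha_0-1$. This contradicts the choice of $R$. Therefore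
\[
\tau\delta=d+A\cdot R\le(n+1)+(\alpha_0-1)=2\tau-1<2\tau,
\]
and $\delta=1$.

\emph{Step 3: one family.} By Step 2, the dense set $X_s$ is contained in the union of the closed sets $\mathrm{ev}(U)$, taken over the finitely many families of $L$-lines of $A$-degree less than $\alpha_0$. As $X$ is irreducible, one of these sets is $X$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n=1$ and let $g$ be the genus of $X$. A class on a curve is nef if its degree is $\ge0$ and big if its degree is $>0$, so $\mu=\tau=(2-2g)/\deg L$. If $\mu>1$, then $g=0$, $\deg L=1$ and $\mu=2$, and $X=\mathbb P^1$ is itself an $L$-line.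

Let $n\ge2$ and suppose $\mu<\tau$. Take $F$ from Proposition~\ref{prop:fiber} and the family from Proposition~\ref{prop:small}. Then
\[
\dim F+(\tau-\alpha)>\tau+\tau-(2\tau-n-1)=n+1,
\]
which contradicts Proposition~\ref{prop:room}. Hence $\mu=\tau$, and this number is an integer by Lemma~\ref{lem:integer}, whose proof did not use $\mu<\tau$. Finally choose a rational $s$ with $\frac{n+1}2<s<\mu$. By Corollary~\ref{cor:general}(a), every point of $X_s$ lies on a rational curve of $L$-degree less than $2$, that is, on an $L$-line. The union of all $L$-lines is closed by Lemma~\ref{lem:closed}, so it is $X$.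
\end{proof}

\begin{remark}
Lemma~\ref{lem:integer} and Propositions~\ref{prop:fiber} and \ref{prop:room} use the hypothesis on $\mu$ only through $\tau>\frac{n+1}2$, which holds for $L=2H-E$ in Example~\ref{ex:blowup} when $n\ge4$. In the proof that $\mu=\tau$, the inequality $\mu>\frac{n+1}2$ itself is needed at a single point, the choice of $s$ in Step~1 of Proposition~\ref{prop:small}. If $\mu=\frac{n+1}2$, the bound $(n+1)(t-s)/s$ decreases to $2\tau-n-1$ as $s\to\mu$ and $t\to\tau$, and the value $A\cdot R'=2\tau-n-1$, taken by the curves $f$ of the example, is no longer excluded.
\end{remark}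

\begin{thebibliography}{9}

\bibitem{BDPP}
Boucksom, Demailly, P\u aun and Peternell, J. Algebraic Geom. 22 (2013).

\bibitem{Debarre}
Debarre, \emph{Higher-Dimensional Algebraic Geometry}.

\bibitem{DiRocco}
Sandra Di Rocco, \emph{Linear Toric Fibrations}, arXiv:1311.1625 (2013).

\bibitem{Kollar}
Koll\'ar, \emph{Rational Curves on Algebraic Varieties}.

\end{thebibliography}
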